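# Very ample quotients of strongly minimal sets

Let $X$ be a strongly minimal set that is not locally modular. Its plane $X^2$ then contains curves that move in families with at least two independent parameters. The model case is the plane over an algebraically closed field with its lines: two distinct points determine the line, while one point does not. So the first guess is that in every such $X$ there is a family of plane curves for which two distinct points of a generic curve always say more about the curve than one of them does. A strongly minimal set with such a family is called very ample, and the guess reads: *not locally modular implies very ample.*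

The guess is right for a field and wrong in general. In the failing example, dividing $X$ by an equivalence relation with two-element classes repairs the failure. Castle and Hasson ("Very ampleness in strongly minimal sets", arXiv:2212.03774 (2022)) ask whether something like this can always be done. Suppose $X$ is strongly minimal and not locally modular. (1) Is there always a very ample strongly minimal set $Y$ internal to $X$? (2) Is there always a definable equivalence relation $\sim$ on $X$ such that $X/\!\sim$ is strongly minimal and very ample? The answer to both is yes, and these notes prove it.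

## 1. Plane curves, dimension and very ampleness

Fix a complete theory $T_0$ and a saturated model $\mathcal N$, and work in $\mathcal N^{eq}$. "Definable" allows parameters and includes interpretable sets; all parameter sets are small; $\operatorname{acl}$ and $\operatorname{dcl}$ are computed in $\mathcal N^{eq}$. A definable set is strongly minimal if it is infinite and each of its definable subsets is finite or cofinite. $\dim$ is Morley rank, $\dim(a/B)$ is the least rank of a formula in $\operatorname{tp}(a/B)$, and $a\in D$ is *generic* in a $B$-definable set $D$ over $B$ if $\dim(a/B)=\dim D$. We write $a\equiv_B a'$ for equality of types over $B$. Elements $u,v$ are *interalgebraic over $B$* if $u\in\operatorname{acl}(Bv)$ and $v\in\operatorname{acl}(Bu)$.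

**Definition (local modularity).** A strongly minimal set $X$ is locally modular if the pregeometry given by algebraic closure on $X$ (over parameters) is locally modular.

**Definition (internality).** A strongly minimal set $Y$ is internal to $X$ if $Y\subseteq\operatorname{dcl}(X\cup A)$ for some parameter set $A$. For example, a quotient $X/\!\sim$ is internal to $X$, and so is any strongly minimal set of $m$-element subsets of $X$.

**Definition (plane curves and families).** A plane curve in $X$ is a definable $C\subseteq X^2$ with $\dim C=1$. A family of plane curves in $X$ over $A$ is an $A$-definable family $\{C_t:t\in T\}$, where $T$ is an $A$-definable set of finite Morley rank and each $C_t$ is a plane curve in $X$.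

**Definition (very ample).** Such a family is very ample over $A$ if, whenever $t\in T$ is generic over $A$ and $x,y\in C_t$ are distinct points, each individually generic in $C_t$ over $At$, then
$$\dim(t/Axy)<\dim(t/Ay).$$
No independence between $x$ and $y$ is required. The set $X$ is very ample if, for some $A$, it has a family of plane curves over $A$ that is very ample over $A$.

We mostly use the contrapositive: *if $x,y$ are generic points of $C_t$ over $At$ and $\dim(t/Axy)=\dim(t/Ay)$, then $x=y$.* The dangerous pairs are distinct but interalgebraic points $x,y$: for them the two dimensions are equal.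

**The structure we work in.** Let $X$ be definable over $A_0$. A strongly minimal set is stably embedded: every definable subset of $X^m$ is definable with parameters from $X$. Let $\mathfrak X$ be the structure with universe $X$ whose relations are all $A_0$-definable relations on $X$. It is a saturated strongly minimal structure, and definable subsets of $X^m$ and of sorts of $X^{eq}$, together with their Morley ranks, are the same in $\mathfrak X$ and in $\mathcal N$. If $A\supseteq A_0$ is any small set, an $A$-definable relation on $X$ is definable in $\mathfrak X$ from its canonical parameter, which lies in $\operatorname{dcl}(A)\cap\mathfrak X^{eq}$. So naming $A$ amounts to naming a small subset of $\mathfrak X^{eq}$. We work in $\mathfrak X^{eq}$ with $A_0$ named, and automorphisms are those of $\mathfrak X^{eq}$.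

**(F1)** In $\mathfrak X^{eq}$, $\dim$ is finite and additive: $\dim(ab/B)=\dim(a/Bb)+\dim(b/B)$. Nonforking independence is $a\perp_BC$ iff $\dim(a/BC)=\dim(a/B)$. It is symmetric; it is transitive, that is, $a\perp_Bcd$ iff $a\perp_Bc$ and $a\perp_{Bc}d$; and every strong type has independent realizations over any given set. If $u\perp_Bv$, then $\operatorname{acl}(Bu)\cap\operatorname{acl}(Bv)=\operatorname{acl}(B)$. Dimension is definable in definable families.

In a strongly minimal set over $B$ an element has dimension $0$ or $1$ over $B$, generic means "not in $\operatorname{acl}(B)$", and all generics over $B$ have the same type over $B$. If $\dim(u/B)=\dim(v/B)=1$ and $u\in\operatorname{acl}(Bv)$, then $u,v$ are interalgebraic over $B$, by additivity.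

**(F2)** If $A=\operatorname{acl}(A)$, types over $A$ are stationary, hence of Morley degree 1.

**(F3)** A stationary type $p$ has a unique global nonforking extension $P$. There is a finite tuple $c=\mathrm{Cb}(p)$ of $\mathfrak X^{eq}$, the canonical base, such that an automorphism fixes $P$ iff it fixes $c$; it is unique up to interdefinability. $P$ does not fork over $c$, and $P|_c$ is stationary. Write $\mathrm{Cb}(a/B)$ for $\mathrm{Cb}(\mathrm{stp}(a/B))$, where $\mathrm{stp}(a/B)=\operatorname{tp}(a/\operatorname{acl}(B))$. Then $\mathrm{Cb}(a/B)\in\operatorname{acl}(B)$, and for $C\subseteq\operatorname{acl}(B)$,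
$$a\perp_CB\iff \mathrm{Cb}(a/B)\in\operatorname{acl}(C).$$
In particular, if $c=\mathrm{Cb}(a/B)$, then $a\perp_cB$ and $\operatorname{tp}(a/c)$ is stationary with canonical base $c$.

**(F4)** (Pillay, *Geometric Stability Theory*, Oxford 1996, §2.2, Prop. 2.2.6.) A strongly minimal $X$ is locally modular iff it is linear: for every strongly minimal $C\subseteq X^2$, definable with parameters, the canonical base of the generic type of $C$ has rank $\le1$ over the base of definition.

For example, let $K$ be an algebraically closed field and $L=\{(u,v):v=au+b\}$ with $(a,b)$ generic in $K^2$. An automorphism fixes the generic type of $L$ iff it fixes $L$ iff it fixes $(a,b)$. So the canonical base is $(a,b)$, of rank 2, and $K$ is not locally modular.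

## 2. A field, a vector space and a double cover

**A field: the guess holds.** Let $K$ be a strongly minimal expansion of an algebraically closed field, and for $t=(a,b)\in K^2$ let $L_t=\{(u,v):v=au+b\}$. Take $t$ generic and two distinct points $x=(u,v)$, $y=(u',v')$ of $L_t$, each generic over $t$. Then $u\ne u'$, since $u=u'$ forces $v=v'$. So $a=(v-v')/(u-u')$ and $b=v-au$, and $\dim(t/xy)=0$. On the other hand $\dim(ty)=2+1=3$ and $\dim(y)\le2$, so $\dim(t/y)\ge1$. The family of lines is very ample.

**A vector space: the hypothesis matters.** Let $V$ be a saturated vector space over $\mathbb Q$. Up to finitely many points, a strongly minimal $C\subseteq V^2$ is a coset $\{(u,v):qu+rv=c\}$ with $q,r\in\mathbb Q$ not both zero; the canonical base is $c$, of rank $\le1$, so $V$ is locally modular. It has no very ample family. Indeed, let $t$ be generic in the parameter set of a family over $A$, and let $p=(u,v)$ be generic in $C_t$ over $At$. The type $\mathrm{stp}(p/At)$ is the generic type of a coset $qu+rv=c$. Let $p'\models\mathrm{stp}(p/At)$ with $p'\perp_{At}p$. Then $p'\in C_t$ is generic over $At$ and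 $p'\neq p$. Since $p'$ lies on a curve definable from $p$, $\dim(p'/Ap)\le1=\dim(p'/Atp)$. So $p'\perp_{Ap}t$ and $\dim(t/App')=\dim(t/Ap)$.

**A double cover: the guess fails.** Let $K$ be an uncountable algebraically closed field, $X=K\times\{0,1\}$, and $\pi:X\to K$ the projection. Let the relations on $X$ be the equivalence relation $\pi(x)=\pi(x')$ and the pull-backs along $\pi$ of the graphs of $+$ and $\times$. (The theory is uncountably categorical, so this uncountable model is saturated.) Every automorphism of $K$ lifts to $X$, and the two points of any single fibre can be swapped while all else is fixed.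

*$X$ is strongly minimal and not locally modular.* Let $F\subseteq X$ be finite. If $x,x'$ both have $\pi(x),\pi(x')$ outside the field-theoretic algebraic closure $\operatorname{acl}_K(\pi F)$, some automorphism of $K$ over $\pi F$ takes $\pi(x)$ to $\pi(x')$. Lift it so that it fixes $F$, and swap one fibre if needed: we obtain an automorphism over $F$ taking $x$ to $x'$. So an $F$-definable subset of $X$, or its complement, lies in the countable set $\pi^{-1}(\operatorname{acl}_K(\pi F))$. An infinite definable set in a saturated uncountable model is uncountable, so that subset is finite or cofinite. The same argument shows $\operatorname{acl}(F)\cap X=\pi^{-1}(\operatorname{acl}_K(\pi F))$. So $X$ has the geometry of $K$ and is not locally modular.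

*$X$ is not very ample.* Let $\{C_t:t\in T\}$ be any family over any $A$, let $t\in T$ be generic over $A$, and $p\in C_t$ generic over $At$. Choose a small $M\subseteq X$ with $At\subseteq\operatorname{dcl}(M)$ and $p\perp_{At}M$. Then $\dim(p/M)=1$, so some coordinate $x$ of $p$ is not in $\operatorname{acl}(M)$, and the fibre of $x$ contains no point of $M$. Swapping that fibre fixes $M$, hence $At$, and moves $p$ to some $p'\ne p$. Then $p'\in C_t$ is generic over $At$ and interalgebraic with $p$, so $\dim(t/App')=\dim(t/Ap')$.

*A quotient repairs it.* If $x\sim x'$ means $\pi(x)=\pi(x')$, then $X/\!\sim$ is $K$ with its field structure, and the lines make it very ample.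

The corrected guess is that a quotient with finite classes always suffices. That is Theorem B. Question (1) is settled first, by Theorem A, where $[X]^m$ denotes the set of $m$-element subsets of $X$.

**Theorem A.** Let $X$ be strongly minimal and not locally modular. There are a small $A=\operatorname{acl}(A)$ (constructed in Section 4), an $m\ge1$ and an $A$-definable strongly minimal $Y\subseteq[X]^m$, with every generic $y\in Y$ interalgebraic over $A$ with each of its elements, such that $Y$ is very ample over $A$, with parameter set $T$ in $X^{eq}$. In particular $Y$ is internal to $X$.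

**Theorem B.** If $X$ is strongly minimal and not locally modular, there is a definable equivalence relation $\sim$ on $X$ with all classes finite such that $X/\!\sim$ is strongly minimal and very ample.

**Definition (nonorthogonality).** Two strongly minimal sets are nonorthogonal if over some small set they have interalgebraic generics. For example, $X$ and $K$ of the double cover are nonorthogonal, and $K$ is internal to $X$. But $X$ is not internal to $K$: given a small set $A$, choose a small $M\subseteq X$ with $A\subseteq\operatorname{dcl}(M)$ and swap a fibre disjoint from $M$; this fixes $K\cup A$ pointwise and moves points of $X$.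

**Theorem C.** Let $X,Y,Z$ be strongly minimal.

1. If $Y$ is very ample and nonorthogonal to $Z$, then $Y$ is internal to $Z$.
2. If $Y$ is very ample and $Z$ is internal to $Y$, then $Z$ is very ample.
3. Equivalent: (a) $X$ is not locally modular; (b) some $X/\!\sim$ is strongly minimal and very ample; (c) some very ample strongly minimal set is internal to $X$; (d) some very ample strongly minimal set is nonorthogonal to $X$.
4. If $X$ is not locally modular, then $X$ is very ample iff $X$ is internal to every strongly minimal set nonorthogonal to it.
5. If $X$ is not locally modular, there is a definable equivalence relation $\sim_0$, unique up to finitely many points, with $X/\!\sim_0$ very ample, such that for every definable equivalence relation $\sim$ on $X$ with infinitely many classes: $X/\!\sim$ is very ample iff $[x]_{\sim_0}\subseteq[x]_\sim$ for all but finitely many $x$. In particular $X$ is very ample iff $\sim_0$ is equality up to finitely many points.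

## 3. Points that a family cannot separate: symmetric curves and their composites

The sensible first approach takes a family of curves of rank at least two and glues together the points it fails to separate. The canonical base performs this gluing.

**Lemma 1 (separation).** Let $c=\mathrm{Cb}(\tau/B)$ for some small $B$, and let $f$ be an automorphism with $f(\tau)=\tau$ and $\dim(\tau/c\,f(c))=\dim(\tau/c)$. Then $f(c)=c$.

*Proof.* Put $c'=f(c)$. Applying $f$, $\dim(\tau/c')=\dim(\tau/c)$. So $\mathrm{stp}(\tau/cc')$ forks neither over $c$ nor over $c'$. Let $P$ be the global nonforking extension of the stationary type $\operatorname{tp}(\tau/c)$; then $f(P)$ is that of the stationary type $\operatorname{tp}(\tau/c')$. The global nonforking extension of $\mathrm{stp}(\tau/cc')$ is a nonforking extension of both types, so it equals $P$ and $f(P)$. Hence $f(P)=P$, and $f$ fixes $\mathrm{Cb}(P)=c$. $\square$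

Now let $C$ be a curve with canonical base $s$, let $(x_1,x_2)\in C$ be generic over $s$, and replace the point $(x_1,x_2)$ by $g=\mathrm{Cb}(s/x_1x_2)$. By Lemma 1, distinct conjugates $g,g'$ of $g$ over $s$ satisfy $\dim(s/gg')<\dim(s/g)$. This is very ampleness for the new points $g$. The trouble is that $g$ lives in a quotient of the plane $X^2$, while we need points of a square $Y^2$. To obtain these one would replace $x_1$ and $x_2$ by their finite sets of conjugates over $g$. This is the point at which the approach stops.

**Example (symmetric curves).** In an algebraically closed field $K$ let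
$$C_{a,b}=\{(x,y): xy+a(x+y)+b=0\}.$$
Let $s=(a,b)$ be generic and $(x,y)\in C_s$ generic over $s$. Then $\dim(s,x,y)=3$; as $b\in\operatorname{dcl}(a,x,y)$, the elements $a,x,y$ are independent and $\dim(xy)=2$. The points $(x,y)$ and $(y,x)$ are distinct, interalgebraic and both on $C_s$, so the family is not very ample. The type $\mathrm{stp}(s/xy)$ is the generic type of the line $\{(a,b):(x+y)a+b+xy=0\}$, so $g=(x+y,xy)$, a code for the unordered pair $\{x,y\}$. The set of conjugates of $x$ over $g$ is $\{x,y\}$, and $y\notin\operatorname{acl}(x)$. So replacing $x$ by its conjugates gives an element of rank 2, which cannot be the generic of a strongly minimal set $Y$. The gluing has mixed the two coordinates.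

**Composites do not mix the coordinates.** The way past this point is to use generic composites of two curves. Let $\tau=(s,s')$ with $s=(a,b)$, $s'=(a',b')$ independent generics, and let $D_\tau$ be the set of $(u,w)$ for which there is $v$ with $(u,v)\in C_s$, $(v,w)\in C_{s'}$. Each $C_s$ is, up to finitely many points, the graph of the Möbius map $x\mapsto-(ax+b)/(x+a)$. So $D_\tau$ is, up to finitely many points, the graph of a Möbius map. We check by hand that $\{D_\tau\}$ is very ample.

Let $x_1,x_2,x_3$ be independent, $s$ generic over them on the line of parameters with $(x_1,x_2)\in C_s$, and $s'$ generic over all these with $(x_2,x_3)\in C_{s'}$. Then $\dim(\tau x_1x_2x_3)=5$ and $x_2,x_3\in\operatorname{acl}(\tau x_1)$, so $\dim\tau=4$ and $\dim(x_1/\tau)=1$. So this is the generic situation: a generic point $p=(x_1,x_3)$ of $D_\tau$ over $\tau$ has $\dim p=2$ and $\dim(\tau/p)=5-2=3$. Let $p'=(x_1',x_3')\neq p$ be another generic point of $D_\tau$ over $\tau$, with middle point $x_2'$. As the maps are injective, $x_i\ne x_i'$ for $i=1,2,3$; as $\dim p=\dim p'=2$, $x_1\neq x_3$ and $x_1'\ne x_3'$. Now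 $s$ satisfies the two linear equations
$$x_1x_2+a(x_1+x_2)+b=0,\qquad x_1'x_2'+a(x_1'+x_2')+b=0.$$
They determine $s$ unless $x_1+x_2=x_1'+x_2'$; then also $x_1x_2=x_1'x_2'$, so $\{x_1,x_2\}=\{x_1',x_2'\}$, that is, $x_1'=x_2$ and $x_2'=x_1$. Likewise $s'$ is determined unless $x_2'=x_3$ and $x_3'=x_2$. The two exceptions together would give $x_1=x_2'=x_3$, so at most one occurs. If neither occurs, $\tau\in\operatorname{acl}(pp'x_2x_2')$ and $\dim(\tau/pp')\le2$. If exactly one occurs, $x_2,x_2'$ are among the entries of $p,p'$, one of $s,s'$ is determined and the other lies on a line, so $\dim(\tau/pp')\le1$. In all cases $\dim(\tau/pp')\le 2<3=\dim(\tau/p')$.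

What happened in general terms is this. If $(x_1,x_3)$ and $(x_1',x_3')$ are not separated by the composite, then $(x_1,x_2)$, $(x_1',x_2')$ should not be separated by $C_s$, nor $(x_2,x_3)$, $(x_2',x_3')$ by $C_{s'}$. So $x_1'$ is algebraic over $x_1x_2$; it is also algebraic over $x_1x_3$; and $x_1,x_2,x_3$ are independent, so $x_1'\in\operatorname{acl}(x_1)$. Section 5 turns this into a proof.

## 4. Families from types, circuits, and the starting curve

The first lemma lets us work with single tuples and read off families at the end.

**Lemma 2 (families).** Let $A=\operatorname{acl}(A)$ be small, $V$ an $A$-definable set in $\mathfrak X^{eq}$, $\tau$ a tuple of $\mathfrak X^{eq}$, $p\in V$, $\dim(p/A\tau)=1$. There is an $A$-definable family $\{C_t:t\in T\}$ of one-dimensional subsets of $V$ such that $\tau\in T$, every generic of $T$ over $A$ realizes $\operatorname{tp}(\tau/A)$, $p\in C_\tau$, and every generic point of $C_\tau$ over $A\tau$ realizes $\operatorname{tp}(p/A\tau)$.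

*Proof.* Choose $\varphi(v,\tau)\in\operatorname{tp}(p/A\tau)$, implying $v\in V$, of rank 1 and least Morley degree. Suppose a rank-1 type $q\neq\operatorname{tp}(p/A\tau)$ over $A\tau$ contained $\varphi(v,\tau)$, and let $\psi\in\operatorname{tp}(p/A\tau)$, $\neg\psi\in q$. Then $\varphi\wedge\psi$ and $\varphi\wedge\neg\psi$ both have rank 1, so $\varphi\wedge\psi$ has smaller degree, a contradiction. Put $C_t=\varphi(\cdot,t)$. The set $\{t:\dim\varphi(\cdot,t)=1\}$ is $A$-definable and contains $\tau$; inside it choose $T\in\operatorname{tp}(\tau/A)$ of rank $\dim(\tau/A)$ and degree 1, possible by (F2). Since $T$ has degree 1, all its generics over $A$ have the type of $\tau$. $\square$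

**Definition (circuit).** For $Y$ strongly minimal over $A$ and $r\ge2$, an $r$-circuit in $Y$ over $A$ is a tuple in $Y^r$ of dimension $r-1$ over $A$, any $r-1$ of whose entries are independent over $A$. For $r=2$ equal entries are allowed. For example, for independent generics $u,v,w$ of $K$, $(u,v,u+v)$ is a 3-circuit and $(u,v,w,u+v+w)$ is a 4-circuit. A pure infinite set has no 3-circuit over $\emptyset$, since there an element algebraic over others equals one of them.

**Lemma 3.** (i) If $Y$ has a 3-circuit over $A=\operatorname{acl}(A)$, it has $r$-circuits over $A$ for all $r\ge2$.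

(ii) Suppose some strongly minimal $C\subseteq X^2$ has a generic type with canonical base $s$, $\dim(s/A)\ge2$, $A=\operatorname{acl}(A)$. Then there is a finite tuple $d$ in $X$ such that $X$ has a 3-circuit over $Ad$, and any realization of $\operatorname{tp}(d/A)$ has this property.

*Proof of (i).* For $r=2$ take $(c,c)$ with $c$ generic. Now glue a 3-circuit onto an $(r+1)$-circuit $(a_1,\dots,a_r,e)$, $r\ge2$, to get an $(r+2)$-circuit. All generics of $Y$ over $A$ have one type, so there are $b,c$ with $(e,b,c)$ a 3-circuit over $A$ and $bc\perp_{Ae}a_1\dots a_r$. As $e\in\operatorname{acl}(Aa_1\dots a_r)$,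
$$\dim(a_1\dots a_rbc/A)=r+\dim(bc/Ae)=r+1 .$$
Each of the $r+2$ entries is algebraic over $A$ and the others. For $b$: $b\in\operatorname{acl}(Ace)$ and $e\in\operatorname{acl}(Aa_1\dots a_r)$; likewise for $c$. For $a_i$: $a_i\in\operatorname{acl}(Ae,a_j:j\ne i)$ and $e\in\operatorname{acl}(Abc)$. So any $r+1$ of the entries have dimension $r+1$ and are independent.

*Proof of (ii).* *The shape of a generic point.* Let $(x_1,x_2)$ be generic in $C$ over $As$, that is, a realization over $As$ of the global generic type $P$ of $C$; then $\dim(x_1x_2/As)=1$ and $s=\mathrm{Cb}(x_1x_2/As)$. If $x_1\in\operatorname{acl}(As)$, then $P$ contains $v_1=\alpha$ for some $\alpha$, so $P$ is the generic type of $\{\alpha\}\times X$, $s$ is interdefinable with $\alpha$ over $A$, and $\dim(s/A)\le1$, a contradiction. Similarly $x_2\notin\operatorname{acl}(As)$. Hence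
$$x_1,x_2\notin\operatorname{acl}(As)\ \text{ and }\ x_1,x_2\text{ are interalgebraic over }As. \tag{1}$$
Also $\dim(x_1x_2/A)=2$: otherwise this dimension is $1=\dim(x_1x_2/As)$, so $x_1x_2\perp_As$, and (F3) gives $s\in\operatorname{acl}(A)$, a contradiction.

*Finding a circuit.* Choose a finite set $\bar a\subseteq X$ with $s\in\operatorname{dcl}(A\bar a)$ and $\bar a\perp_{As}x_1x_2$. Then $x_2\in\operatorname{acl}(Ax_1\bar a)$; $x_2\notin\operatorname{acl}(A\bar a)$, since $x_2\notin\operatorname{acl}(As)$ and $x_2\perp_{As}\bar a$; and $x_2\notin\operatorname{acl}(Ax_1)$. Let $\bar a_0\subseteq\bar a$ be minimal with $x_2\in\operatorname{acl}(Ax_1\bar a_0)$; it is nonempty. The set $\{x_1\}\cup\bar a_0$ is independent over $A$: an element of $\bar a_0$ algebraic over the rest could be dropped, and $x_1\in\operatorname{acl}(A\bar a_0)$ would give $x_2\in\operatorname{acl}(A\bar a_0)$. For $u$ in this set, $x_2$ is algebraic over $A$ and the whole set but not over $A$ and the set without $u$ (by minimality, or by $x_2\notin\operatorname{acl}(A\bar a)$ if $u=x_1$). By exchange $u$ is algebraic over $A$, $x_2$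 and the rest. So $\{x_1,x_2\}\cup\bar a_0$ forms a circuit over $A$ of some size $r\ge3$.

*Cutting it down.* Let $d$ consist of all but three of its elements. Then $d$ is independent over $A$, of dimension $r-3$; the remaining three have dimension $2$ over $Ad$, and any two of them together with $d$ are $r-1$ independent elements. So the three form a 3-circuit over $Ad$. The last assertion follows by applying automorphisms over $A$. $\square$

**Starting data.** Let $X$ be strongly minimal and not locally modular. By (F4) there is a strongly minimal $C\subseteq X^2$ whose generic type has canonical base $s$ with $\dim(s/A_0)\ge2$. Take $d$ from Lemma 3(ii) over $\operatorname{acl}(A_0)$, chosen among the realizations of its type so that $d\perp_{A_0}s$, and let $A=\operatorname{acl}(A_0d)$. Then $X$ has a 3-circuit over $A$, and $n:=\dim(s/A)=\dim(s/A_0)\ge2$.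

**From here to the end of Section 7, $A$ is named: $\dim$, $\operatorname{acl}$, $\operatorname{dcl}$, $\operatorname{tp}$, $\equiv$, $\perp$ are over $A$, and $\operatorname{acl}(\emptyset)=A$.**

Let $(x_1,x_2)\in C$ be generic over $s$. By the proof of Lemma 3(ii), $x_1,x_2\notin\operatorname{acl}(s)$, $x_1,x_2$ are interalgebraic over $s$, $\dim(x_1x_2)=2$, $s=\mathrm{Cb}(x_1x_2/s)$. So $\dim(sx_1x_2)=n+1$ and
$$\dim(s/x_1x_2)=n+1-2=n-1. \tag{2}$$

## 5. Generic composites split into coordinates: proof of Theorem A

The first lemma says that points not separated by the curve $C$ are interalgebraic as pairs.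

**Lemma 4.** (a) $x_1,x_2\in\operatorname{acl}(\mathrm{Cb}(s/x_1x_2))$.

(b) If $(s^*,p)$ and $(s^*,p')$ both realize $\operatorname{tp}(s,x_1x_2)$ and $\dim(s^*/pp')=n-1$, then $p'\in\operatorname{acl}(p)$.

*Proof.* (a) Let $g=\mathrm{Cb}(s/x_1x_2)\in\operatorname{acl}(x_1x_2)$; then $s\perp_gx_1x_2$, so $\dim(s/g)=n-1$. Suppose $\dim g\le1$. Then
$$n\le\dim(sg)=\dim g+n-1\le n,$$
so $\dim g=1$ and $\dim(sg)=\dim s$, that is, $g\in\operatorname{acl}(s)$. As $g\in\operatorname{acl}(x_1x_2)$, $\dim(x_1x_2/g)=2-1=1=\dim(x_1x_2/s)=\dim(x_1x_2/sg)$. So $x_1x_2\perp_gs$, and (F3) gives $s=\mathrm{Cb}(x_1x_2/s)\in\operatorname{acl}(g)$. Then $n\le1$, a contradiction. Hence $\dim g=2$ and $\dim(x_1x_2/g)=2-2=0$.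

(b) By (2), $\dim(s^*/p)=\dim(s^*/p')=n-1=\dim(s^*/pp')$. So $\mathrm{stp}(s^*/pp')$ is a nonforking extension of both $\mathrm{stp}(s^*/p)$ and $\mathrm{stp}(s^*/p')$; the three have one global nonforking extension, and $\mathrm{Cb}(s^*/p)$, $\mathrm{Cb}(s^*/p')$ are interdefinable. By (a), $p'\in\operatorname{acl}(\mathrm{Cb}(s^*/p'))=\operatorname{acl}(\mathrm{Cb}(s^*/p))\subseteq\operatorname{acl}(p)$. $\square$

**Step 1: the composite.** We set up two copies of the curve sharing the middle coordinate, and count. Choose $(s',x_3)$ with $\mathrm{stp}(s'x_3/x_2)=\mathrm{stp}(sx_1/x_2)$ and $s'x_3\perp_{x_2}sx_1$. Put $\tau=(s,s')$.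

* Since $x_1\in\operatorname{acl}(sx_2)$, $\dim(sx_2)=n+1$ and $\dim(s/x_2)=n$. So $\dim(ss'/x_2)=2n$. As $\dim\tau\le2n$, we get $\dim\tau=2n$ and $x_2\perp\tau$, so $x_2\notin\operatorname{acl}(\tau)$. Since $x_1,x_2$ are interalgebraic over $s$ and $x_2,x_3$ over $s'$, the elements $x_1,x_2,x_3$ are pairwise interalgebraic over $\tau$ and not in $\operatorname{acl}(\tau)$. So $\dim(x_1x_3/\tau)=1$.
* $\dim(x_1x_2x_3)=1+\dim(x_1/x_2)+\dim(x_3/x_2)=3$. So $\dim(\tau/x_1x_3)=2n+1-2=2n-1$.
* $s'\perp_{x_2x_3}sx_1$ and $s\perp_{x_1x_2}s'x_3$, by transitivity.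
* Some automorphism $f_0$ fixes $x_2$ and exchanges $(s,x_1)$ with $(s',x_3)$, because these are independent realizations of one stationary type over $\operatorname{acl}(x_2)$.

**Step 2: points not separated by the composite are interalgebraic coordinatewise.**

**Claim 1.** If $x_1'x_3'\equiv_\tau x_1x_3$ and $x_1'x_3'\perp_{x_1x_3}\tau$, then $x_1'\in\operatorname{acl}(x_1)$ and $x_3'\in\operatorname{acl}(x_3)$.

*Proof.* Choose $x_2'$ with $x_1'x_2'x_3'\equiv_\tau x_1x_2x_3$. We first bring the situation down to the curve of $s'$. From $x_1'x_3'\perp_{x_1x_3}ss'$ we get $s'\perp_{sx_1x_3}x_1'x_3'$. Since $x_2\in\operatorname{acl}(sx_1)$ and $s'\perp_{x_2x_3}sx_1$,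
$$\dim(s'/sx_1x_2x_3x_1'x_3')=\dim(s'/sx_1x_2x_3)=\dim(s'/x_2x_3)=n-1 .$$
As $x_2'\in\operatorname{acl}(sx_1')$, it follows that $\dim(s'/x_2x_3x_2'x_3')\ge n-1$, and equality holds since $\dim(s'/x_2x_3)=n-1$. Both $(s',x_3x_2)$ and $(s',x_3'x_2')$ realize $\operatorname{tp}(s,x_1x_2)$. By Lemma 4(b), $x_2',x_3'\in\operatorname{acl}(x_2x_3)$.

The same for the curve of $s$: $s\perp_{s'x_1x_3}x_1'x_3'$ and $x_2\in\operatorname{acl}(s'x_3)$, so
$$\dim(s/s'x_1x_2x_3x_1'x_3')=\dim(s/s'x_1x_2x_3)=\dim(s/x_1x_2)=n-1,$$
and $x_2'\in\operatorname{acl}(s'x_3')$ gives $\dim(s/x_1x_2x_1'x_2')=n-1$. By Lemma 4(b), $x_1',x_2'\in\operatorname{acl}(x_1x_2)$.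

Now remove the middle point. Since $x_2\in\operatorname{acl}(\tau x_1)$, we have $x_1',x_3'\in\operatorname{acl}(\tau x_1x_3)$. As $x_1'x_3'\perp_{x_1x_3}\tau$, $\dim(x_1'x_3'/x_1x_3)=0$, that is, $x_1',x_3'\in\operatorname{acl}(x_1x_3)$. Since $\dim(x_1x_2x_3)=3$, $x_1\perp_{x_3}x_2$ and $x_3\perp_{x_1}x_2$. So by (F1)
$$x_3'\in\operatorname{acl}(x_1x_3)\cap\operatorname{acl}(x_2x_3)=\operatorname{acl}(x_3),\qquad x_1'\in\operatorname{acl}(x_1x_3)\cap\operatorname{acl}(x_1x_2)=\operatorname{acl}(x_1).\ \square$$

**Step 3: the canonical base of the composite.** We glue by the canonical base, as in Section 3, but now for $\tau$. Let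
$$c=\mathrm{Cb}(\tau/x_1x_3)\in\operatorname{acl}(x_1x_3).$$
Then $\tau\perp_cx_1x_3$ and $\operatorname{tp}(\tau/c)$ is stationary. This gives:

$$\text{if } x_1'x_3'\equiv_cx_1x_3 \text{ and } \tau\perp_cx_1x_3x_1'x_3',\ \text{ then } x_1'x_3'\equiv_\tau x_1x_3 \text{ and } x_1'x_3'\perp_{x_1x_3}\tau. \tag{3}$$

Indeed, an automorphism over $c$ taking $x_1x_3$ to $x_1'x_3'$ takes the nonforking extension of $\operatorname{tp}(\tau/c)$ to $cx_1x_3$, which is $\operatorname{tp}(\tau/cx_1x_3)$, to the nonforking extension to $cx_1'x_3'$, which is $\operatorname{tp}(\tau/cx_1'x_3')$ by stationarity. So $\tau x_1x_3\equiv_c\tau x_1'x_3'$. The second assertion holds because $\tau\perp_{cx_1x_3}x_1'x_3'$ and $c\in\operatorname{acl}(x_1x_3)$.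

**Claim 2.** $x_1,x_3\in\operatorname{acl}(c)$. Every $x_1'x_3'\equiv_cx_1x_3$ satisfies $x_1'\in\operatorname{acl}(x_1)$ and $x_3'\in\operatorname{acl}(x_3)$.

*Proof.* Take $x_1'x_3'\equiv_cx_1x_3$ with $x_1'x_3'\perp_cx_1x_3\tau$. Then $\tau\perp_{cx_1x_3}x_1'x_3'$, and with $\tau\perp_cx_1x_3$ we get $\tau\perp_cx_1x_3x_1'x_3'$. By (3) and Claim 1, $x_1'x_3'\in\operatorname{acl}(x_1x_3)$. As $x_1'x_3'\perp_cx_1x_3$, $\dim(x_1'x_3'/c)=0$. So $x_1'x_3'\in\operatorname{acl}(c)$, and by conjugacy over $c$ also $x_1x_3\in\operatorname{acl}(c)$. Now an arbitrary $x_1'x_3'\equiv_cx_1x_3$ lies in $\operatorname{acl}(c)$, so $\tau\perp_cx_1x_3x_1'x_3'$ holds trivially, and (3) with Claim 1 gives the second assertion. $\square$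

**Step 4: the set $Y$.** We turn the conjugates into coordinates. Let $e_1$ be (the code of) the finite set of conjugates of $x_1$ over $c$, $e_3$ that of $x_3$, and $m=|e_1|$. Then $e_1,e_3\in\operatorname{dcl}(c)$. By Claim 2 every element of $e_1$ lies in $\operatorname{acl}(x_1)$, so $e_1\in\operatorname{acl}(x_1)$; and every element of $e_1$ lies in $\operatorname{acl}(e_1)$. So $e_1$ is interalgebraic with $x_1$. All elements of $e_1$ have the same type over $c$ and $e_1\in\operatorname{dcl}(c)$, so $e_1$ is interalgebraic with each of its elements. The same holds for $e_3$. Also $c\in\operatorname{acl}(x_1x_3)=\operatorname{acl}(e_1e_3)$, so $c$ and $(e_1,e_3)$ are interalgebraic.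

The automorphism $f_0$ takes $c$ to $\mathrm{Cb}(s's/x_3x_1)$, which is interdefinable with $c$. So $f_0(e_1)$ is the set of conjugates of $x_3$ over $c$, that is, $f_0(e_1)=e_3$, and $\operatorname{tp}(e_1)=\operatorname{tp}(e_3)$. This type is stationary of rank 1. Let $Y\subseteq[X]^m$ be an $A$-definable set in it of rank 1 and degree 1. Then $Y$ is strongly minimal, $e_1,e_3\in Y$, and every generic of $Y$ realizes $\operatorname{tp}(e_1)$, so it is interalgebraic with each of its elements. Elements of $Y$ are finite subsets of $X$, so $Y\subseteq\operatorname{dcl}(X\cup A)$.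

Since $(e_1,e_3)$ is interalgebraic with $(x_1,x_3)$, $\dim(e_1e_3/\tau)=1$. Let $\{D_t:t\in T\}$ be the family of plane curves in $Y$ that Lemma 2 gives for $V=Y^2$, $\tau$ and $p=(e_1,e_3)$.

**Step 5: separation.** It remains to prove that the family does what Lemma 1 promises.

**Claim 3.** This family is very ample over $A$.

*Proof.* All generics of $T$ have the type of $\tau$, so we may take $t=\tau$. Let $p,p'\in D_\tau$ be generic over $\tau$ with $p'\perp_p\tau$; we show $p=p'$. Both realize $\operatorname{tp}(e_1e_3/\tau)$, so after an automorphism over $\tau$ we may assume $p=(e_1,e_3)$. Let $f$ fix $\tau$ with $f(p)=p'$, and put $c'=f(c)$. As $p,c$ are interalgebraic, and so are $p',c'$,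
$$\dim(\tau/cc')=\dim(\tau/pp')=\dim(\tau/p)=\dim(\tau/c).$$
By Lemma 1, $f(c)=c$. Then $f$ fixes $e_1,e_3\in\operatorname{dcl}(c)$, so $p'=p$. $\square$

This proves Theorem A, and question (1) has the answer yes. $\square$

## 6. Transfer of very ampleness along circuits

We now look for a very ample quotient of $X$. Each generic $x\in X$ lies in finitely many $y_1,\dots,y_k\in Y$, and the quotient will identify points lying in the same elements of $Y$. A point $\omega$ of it is determined by $y_1,\dots,y_k$ together, but perhaps by no single $y_i$. So we must separate all the $y_i$ at once, with one curve parameter $\tau_i$ for each. First we record what a very ample family looks like.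

**Lemma 5.** Let $Y$ be strongly minimal, $A$-definable in $X^{eq}$, and $\{D_t:t\in T\}$ a very ample family of plane curves in $Y$ over $A=\operatorname{acl}(A)$, with $T$ in $X^{eq}$. Let $\tau\in T$ be generic over $A$ and $(a,b)\in D_\tau$ generic over $\tau$. Then $\dim(ab)=2$; $a,b\notin\operatorname{acl}(\tau)$; $a,b$ are interalgebraic over $\tau$; and $\dim(\tau/ab)=\dim\tau-1$. Moreover $\mathrm{Cb}(ab/\tau)$ has rank $\ge2$.

*Proof.* Let $p=(a,b)$, and let $p'=(a',b')$ realize $\mathrm{stp}(p/\tau)$ with $p'\perp_\tau p$. As $\dim(p/\tau)=1$, $p\ne p'$, and both are generic in $D_\tau$. Very ampleness says that $p$ forks with $\tau$ over $p'$, so $\dim(p/p')>\dim(p/\tau p')=1$. Thus $\dim(p/p')=2$ and $\dim p=2$. If $a\in\operatorname{acl}(\tau)$, then $a'=a$, since $p,p'$ have the same strong type over $\tau$; so $\dim(p/p')\le1$, a contradiction. Likewise $b\notin\operatorname{acl}(\tau)$. As $\dim(ab/\tau)=1$, $a$ and $b$ are interalgebraic over $\tau$. Additivity gives $\dim(\tau/ab)=\dim\tau+1-2$. Finally let $g=\mathrm{Cb}(p/\tau)=\mathrm{Cb}(p'/\tau)$. Then $\dim(pp'/g)\le\dim(p/g)+\dim(p'/g)=2$,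 and $\dim(pp')=\dim(p/p')+\dim p'=4$. So $4\le\dim g+2$. $\square$

**Proposition 6.** Let $A,Y,\{D_t\}$ be as in Lemma 5, and suppose $Y$ has a 3-circuit over $A$. Let $Z$ be an $A$-definable strongly minimal set in $X^{eq}$ such that a generic $\omega\in Z$ satisfies $\omega\in\operatorname{dcl}(y_1,\dots,y_k)$ for some $y_1,\dots,y_k\in Y\cap\operatorname{acl}(\omega)$. Then $Z$ is very ample over $A$, with parameter set in $X^{eq}$.

*Proof.* We may discard those $y_i$ that lie in $\operatorname{acl}(\emptyset)=A$. Then $k\ge1$, since $\omega\notin A$, and each remaining $y_i$ is interalgebraic with $\omega$. Fix $\tau,a,b$ as in Lemma 5; let $r=\operatorname{tp}(\tau,a,b)$, $N=\dim\tau$, $K=2k$.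

*Why a circuit is needed.* Let $\omega,\tilde\omega$ be independent generics of $Z$, with attached elements $y_1,\dots,y_K$ of $Y$, and attach to each $y_i$ a partner $z_i$ and a parameter $\tau_i$ with $(\tau_i,y_i,z_i)\models r$. If all $z_i$ were chosen independently, and the $\tau_i$ as freely as possible, the total dimension would be $2+K+K(N-1)=KN+2$. The $z_i$ are algebraic over the rest and $(\tau_1,\dots,\tau_K)$ has dimension at most $KN$. So $(\omega,\tilde\omega)$ would still have dimension 2 over $(\tau_1,\dots,\tau_K)$, and there would be no curve. We must lose exactly one dimension without constraining any single $\tau_i$. A $K$-circuit does this: its dimension is $K-1$, and any $K-1$ entries are free.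

*Construction.* Let $\omega,\tilde\omega\in Z$ be independent generics, with $y_1,\dots,y_k$ as above for $\omega$, and $y_{k+1},\dots,y_K$ their images under an automorphism taking $\omega$ to $\tilde\omega$. Let $z=(z_1,\dots,z_K)$ be a $K$-circuit in $Y$ (Lemma 3(i)) independent from $\omega\tilde\omega$. Each $(y_i,z_i)$ is a pair of independent generics of $Y$, and so is $(a,b)$ by Lemma 5; so $(y_i,z_i)$ realizes $\operatorname{tp}(a,b)$. Choose inductively $\tau_i$ with
$$(\tau_i,y_i,z_i)\models r,\qquad \tau_i\perp_{y_iz_i}\omega\tilde\omega z\tau_1\dots\tau_{i-1}.$$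
Put $\sigma=(\tau_1,\dots,\tau_K)$ and $\tau_{\ne i}=(\tau_j)_{j\ne i}$. By Lemma 5, $\dim(\tau_i/y_iz_i)=N-1$. Also $\dim(\omega\tilde\omega z)=2+(K-1)=K+1$. Adding the $\tau_j$, $j\in S$, in increasing order, each contributes $N-1$, so for every $S\subseteq\{1,\dots,K\}$
$$\dim\big(\omega\tilde\omega z\,(\tau_j)_{j\in S}\big)=(K+1)+|S|(N-1). \tag{4}$$
Subtracting (4) for all indices and for all but $i$,
$$\dim(\tau_i/\omega\tilde\omega z\tau_{\ne i})=N-1=\dim(\tau_i/y_iz_i)\quad\text{for all }i. \tag{5}$$
By Lemma 5, $z_j\in\operatorname{acl}(\tau_jy_j)$, and $y_j\in\operatorname{acl}(\omega\tilde\omega)$; moreover $z_i\in\operatorname{acl}(z_j:j\neq i)$. Hence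
$$z\in\operatorname{acl}(\omega\tilde\omega\tau_{\ne i})\quad\text{for every }i. \tag{6}$$

*Step 1: $\dim(\omega\tilde\omega/\sigma)=1$, so that $\sigma$ defines a curve.* By (4) and (6), $\dim(\omega\tilde\omega\sigma)=K+1+K(N-1)=KN+1$. As $\dim\sigma\le KN$, $\dim(\omega\tilde\omega/\sigma)\in\{1,2\}$. Suppose it is $2$; then $\dim\sigma=KN-1$. Put $q=(\omega,\tilde\omega)$ and $B=\tau_{\ne K}$. By (4) and (6), $\dim(qB)=K+1+(K-1)(N-1)=(K-1)N+2$. So $\dim B\ge(K-1)N$, and equality holds because $B$ consists of $K-1$ tuples of dimension $N$. Then $\dim(\tau_K/B)=KN-1-(K-1)N=N-1$. By (5), $\dim(\tau_K/Bq)\ge N-1$, so $\tau_K\perp_Bq$.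

Let $f$ be an automorphism fixing $\sigma$ with $f(q)\perp_\sigma q$. Then $f(q)\perp_B\tau_K$ as well, and since $\sigma=B\tau_K$,
$$\dim(q\,f(q)/B\tau_K)=\dim(q/B\tau_K)+\dim(f(q)/B\tau_K)=\dim(q/B)+\dim(f(q)/B)\ge\dim(q\,f(q)/B).$$
So $q\,f(q)\perp_B\tau_K$ and $\dim(\tau_K/B\,q\,f(q))=N-1$. By (6) for $i=K$ and its image under $f$, the pairs $(y_K,z_K)$ and $(f(y_K),f(z_K))$ lie in $\operatorname{acl}(B\,q\,f(q))$. So
$$\dim(\tau_K/y_Kz_Kf(y_K)f(z_K))\ge N-1=\dim(\tau_K/y_Kz_K).$$
Both pairs are generic points of $D_{\tau_K}$ over $\tau_K$, so very ampleness makes them equal, and $f(y_K)=y_K$. As $f(y_K)\perp_\sigma y_K$, $y_K\in\operatorname{acl}(\sigma)$; as $y_K$ is interalgebraic with $\tilde\omega$, $\tilde\omega\in\operatorname{acl}(\sigma)$. So $\dim(\omega\tilde\omega/\sigma)\le1$, a contradiction.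

*Step 2: the family.* Apply Lemma 2 to $V=Z^2$, $\sigma$ and $p=(\omega,\tilde\omega)$. We obtain a family $\{\Gamma_t:t\in T'\}$ of plane curves in $Z$ over $A$, with $T'$ in $X^{eq}$.

*Step 3: separation.* We may take $t=\sigma$. Let $q,q'\in\Gamma_\sigma$ be generic over $\sigma$ with $q'\perp_q\sigma$; we show $q=q'$. Both realize $\operatorname{tp}(\omega\tilde\omega/\sigma)$, so we may assume $q=(\omega,\tilde\omega)$. Let $f$ fix $\sigma$ with $f(q)=q'$, and put $y_i'=f(y_i)$, $z_i'=f(z_i)$. From $\sigma\perp_qq'$ we get $\tau_i\perp_{q\tau_{\ne i}}q'$. So by (5)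
$$\dim(\tau_i/qq'\tau_{\ne i})=\dim(\tau_i/q\tau_{\ne i})\ge N-1 .$$
By (6) and its image under $f$, which fixes $\tau_{\ne i}$, the elements $y_i,z_i,y_i',z_i'$ lie in $\operatorname{acl}(qq'\tau_{\ne i})$. So $\dim(\tau_i/y_iz_iy_i'z_i')\ge N-1=\dim(\tau_i/y_iz_i)$. As $(y_i,z_i)$ and $(y_i',z_i')$ are generic points of $D_{\tau_i}$ over $\tau_i$, very ampleness of $D$ gives $y_i'=y_i$. This holds for all $i$. So $f$ fixes $y_1,\dots,y_K$, hence $\omega\in\operatorname{dcl}(y_1,\dots,y_k)$ and $\tilde\omega\in\operatorname{dcl}(y_{k+1},\dots,y_K)$. Thus $q'=q$. $\square$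

## 7. The quotient of $X$ by membership in $Y$: proof of Theorem B

Let $A$ be as in Section 4, and $Y\subseteq[X]^m$, $\{D_t\}$ as in Theorem A. For $x\in X$ let $W(x)=\{y\in Y:x\in y\}$.

**Step 1: for generic $x$, the set $W(x)$ is finite and nonempty.** Let $x\in X$ be generic. It has the type of $x_1$, and $x_1\in e_1\in Y$, so $W(x)\ne\emptyset$. If $y\in W(x)$, then $x\in\operatorname{acl}(y)$, so $y\notin\operatorname{acl}(\emptyset)$. So $y$ is generic in $Y$ and, by Theorem A, interalgebraic with its element $x$. Thus the $x$-definable set $W(x)$ is contained in $\operatorname{acl}(x)$, hence finite; say $|W(x)|=k\ge1$. The set $X_0=\{x\in X:|W(x)|=k\}$ is $A$-definable and contains the generics, so it is cofinite in $X$.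

**Step 2: the equivalence relation.** Define
$$x\sim x'\iff x=x'\ \text{ or }\ \big(x,x'\in X_0\text{ and }W(x)=W(x')\big).$$
This is an $A$-definable equivalence relation. If $x\in X_0$ and $y\in W(x)$, then every $x'\sim x$ satisfies $y\in W(x')$, that is, $x'\in y$. So $[x]_\sim\subseteq y$ is finite. The other classes are singletons. Hence $X/\!\sim$ is infinite. The preimage in $X$ of a definable subset of $X/\!\sim$ is finite or cofinite, so the subset is finite or cofinite: $X/\!\sim$ is strongly minimal.

**Step 3: the hypotheses of Proposition 6 hold for $Z=X/\!\sim$.** A generic of $X/\!\sim$ is $\omega=[x]_\sim$ with $x$ generic. Write $W(x)=\{y_1,\dots,y_k\}$. Since $[x]_\sim$ is finite, $x\in\operatorname{acl}(\omega)$, so $y_i\in\operatorname{acl}(x)\subseteq\operatorname{acl}(\omega)$. Since $[x]_\sim=\{x'\in X_0:W(x')=\{y_1,\dots,y_k\}\}$, we have $\omega\in\operatorname{dcl}(y_1,\dots,y_k)$. Finally $Y$ has a 3-circuit over $A$: take a 3-circuit $(\xi_1,\xi_2,\xi_3)$ in $X$ over $A$ (Section 4) and $\eta_i\in W(\xi_i)$. Each $\eta_i$ is interalgebraic with $\xi_i$, so $(\eta_1,\eta_2,\eta_3)$ is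 a 3-circuit. By Proposition 6, $X/\!\sim$ is very ample. $\square$

So the answer to (2) is yes as well.

## 8. Nonorthogonality, internality and the least good quotient: proof of Theorem C

From now on base sets are written out, and the strongly minimal sets live in $\mathcal N^{eq}$. For a strongly minimal $Y$, the calculus of Section 1, and Lemmas 1, 2, 3, 5 and Proposition 6, are applied with $Y$ in the role of $X$.

**Nonorthogonality by correspondences.** Suppose $y\in Y$, $z\in Z$ are generic and interalgebraic over $B$. Let $\varphi(z,y)$, $\psi(z,y)$ over $B$ be true of $(z,y)$, with $|\varphi(\cdot,y)|\le k$ and $|\psi(z,\cdot)|\le l$. Let $W\subseteq Z\times Y$ be the set of $(v,b)$ satisfying $\varphi$, $\psi$, $|\varphi(\cdot,b)|\le k$ and $|\psi(v,\cdot)|\le l$. It is $B$-definable and contains $(z,y)$; all its fibres in both directions are finite; and $v,b$ are interalgebraic over $B$ whenever $(v,b)\in W$. Both projections are $B$-definable and contain a generic, so they are cofinite. Hence over every $B'\supseteq B$ each generic of $Y$ is interalgebraic with a generic of $Z$, and conversely. It follows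 that nonorthogonality is an equivalence relation on strongly minimal sets.

**Internal sets.** Let $Z\subseteq\operatorname{dcl}(Y\cup B)$. By compactness finitely many $B$-definable partial maps from powers of $Y$ cover $Z$. After adding two points of $Y$ to $B$ to code disjoint unions, there is one $B$-definable surjection $h$ from a definable subset of some $Y^j$ onto $Z$. Then $z\mapsto h^{-1}(z)$ identifies $Z$, over $B$, with a definable set in $Y^{eq}$. Let $B=\operatorname{acl}(B)$, let $z\in Z$ be generic over $B$, $z\in\operatorname{dcl}(B\bar a)$ with $\bar a$ a finite tuple in $Y$, let $\bar a_0\subseteq\bar a$ be a maximal subset independent over $Bz$, and $A_1=\operatorname{acl}(B\bar a_0)$. Then $\dim(\bar a_0/Bz)=|\bar a_0|\ge\dim(\bar a_0/B)$, so $z\perp_B\bar a_0$, and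
$$\dim(z/A_1)=1,\qquad \bar a\subseteq\operatorname{acl}(A_1z),\qquad z\in\operatorname{dcl}(A_1\bar a). \tag{7}$$
Some entry of $\bar a$ is not in $A_1$, since $z\notin A_1$; it is interalgebraic with $z$ over $A_1$. So *if $Z$ is internal to $Y$, they are nonorthogonal.*

**Products.** In the definition of very ampleness the parameter set $T$ may lie outside $Y^{eq}$, so we need to compute with $T$ and $Y$ together. Finite products of copies of $T$ and $Y$ have ordinal Morley rank. A definable set has ordinal Morley rank iff it carries no binary tree of nonempty definable subsets (the two children of each node being disjoint subsets of it). If a product carried such a tree, pass to a countable sublanguage in which the tree, $T$ and $Y$ are defined (over countably many parameters). There $T$ and $Y$ still carry no tree, so there are only countably many types of elements of $T$, or of $Y$, over any countable set. Adding one coordinate at a time, there are countably many types of elements of the product over any countable set, while the tree gives $2^{\aleph_0}$. Consequently, by the standard theory, $T\cup Y$ is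 stably embedded, its induced structure is totally transcendental, nonforking there means equality of Morley rank, and the forking calculus applies.

**Lemma 7.** If $Y$ is very ample, then for some small $A=\operatorname{acl}(A)$ there is a very ample family in $Y$ over $A$ with parameter set in $Y^{eq}$, and such a family remains very ample over every small $A'\supseteq A$.

*Proof.* *Moving the parameters into $Y^{eq}$.* Let $\{C_t:t\in T\}$ be very ample over $A$. We may take $A=\operatorname{acl}(A)$, since ranks do not change. Let $t_0\in T$ be generic over $A$, and let $\hat t_0\in Y^{eq}$ be the canonical parameter of $C_{t_0}\subseteq Y^2$. As in Lemma 2, let $\hat T\ni\hat t_0$ be $A$-definable in $Y^{eq}$, consisting of codes of plane curves $\hat C_{\hat t}$, with all generics over $A$ realizing $\operatorname{tp}(\hat t_0/A)$. Let $\hat t\in\hat T$ be generic over $A$; we may assume $\hat t=\hat t_0$. Let $x\ne y$ in $\hat C_{\hat t}$ be each generic over $A\hat t$, and suppose $x\perp_{Ay}\hat t$. Choose $t\equiv_{A\hat t}t_0$ with $t\perp_{A\hat t}xy$. Then $C_t=\hat C_{\hat t}$ and $t$ is generic in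 $T$ over $A$. Since $\hat t\in\operatorname{dcl}(At)$ and $x\perp_{A\hat t}t$, $\dim(x/At)=\dim(x/A\hat t)=1$; likewise for $y$. So $x,y$ are each generic in $C_t$ over $At$. From $t\perp_{A\hat ty}x$ and $\hat t\perp_{Ay}x$ we get $t\hat t\perp_{Ay}x$, so $\dim(t/Axy)=\dim(t/Ay)$, contradicting very ampleness of $\{C_t\}$.

*Enlarging the base.* Now let $\{C_t:t\in T\}$ be very ample over $A$ with $T$ in $Y^{eq}$, $t\in T$ generic over $A'$, and $x\ne y$ in $C_t$ each generic over $A't$. Suppose $\dim(t/A'xy)=\dim(t/A'y)$. Since $\dim(ty/A')=\dim T+1=\dim(ty/A)$, $ty\perp_AA'$, and so $\dim(t/A'y)=\dim(t/Ay)$. Hence $\dim(t/Axy)\ge\dim(t/A'xy)=\dim(t/Ay)$. As $t$ is generic over $A$ and $x,y$ are generic over $At$, this contradicts very ampleness over $A$. $\square$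

*Proof of C.1.* The plan is to recover a point $a\in Y$ from two points of $Z$, using very ampleness to tell apart the finitely many candidates. By Lemma 7 and nonorthogonality, take $A=\operatorname{acl}(A)$ over which $Y,Z$ are defined, with a family $\{D_t\}$ very ample over $A$ with parameter set in $Y^{eq}$, and an $A$-definable correspondence $W\subseteq Z\times Y$ as above.

*Candidates.* Let $a\in Y$ be generic over $A$ and $\zeta\in Z$ with $(\zeta,a)\in W$. Let $O=\{a_1=a,\dots,a_r\}$ be the set of conjugates of $a$ over $A\zeta$; it is $A\zeta$-definable, and each $a_i$ is interalgebraic with $\zeta$ over $A$. Take $t$ generic in the parameter set over $A$ and $b$ with $(a,b)\in D_t$ generic over $At$. They exist because by Lemma 5 the first coordinate of a generic point of a generic curve is generic in $Y$ over $A$. By Lemma 5, $a\notin\operatorname{acl}(At)$, so $t\perp_Aa$. As $a_i\in\operatorname{acl}(Aa)$, $t\perp_Aa_i$ for all $i$. By stationarity of $\operatorname{tp}(t/A)$ and $a_i\equiv_Aa$, we get $(t,a_i)\equiv_A(t,a)$.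

*Finite sets attached to the candidates.* Let $D_t(a_i)=\{b':(a_i,b')\in D_t\}$; it is nonempty. Since $a_i\notin\operatorname{acl}(At)$, every $(a_i,b')\in D_t$ is generic in $D_t$ over $At$; by Lemma 5, $b'\notin\operatorname{acl}(At)$ and $b'\in\operatorname{acl}(Ata_i)$. So $D_t(a_i)$ is finite. Let
$$V(a_i)=\{v\in Z:\exists b'\in D_t(a_i),\ (v,b')\in W\},$$
a finite set, nonempty since such $b'$ are generic in $Y$ over $A$.

*The sets $V(a_i)$ are pairwise disjoint.* Suppose $v\in V(a_i)\cap V(a_j)$ with $i\neq j$, via $b\in D_t(a_i)$ and $b'\in D_t(a_j)$. Both $b$ and $b'$ are interalgebraic with $v$ over $A$, and both $a_i$ and $a_j$ with $\zeta$. So $(a_i,b)\neq(a_j,b')$ are generic points of $D_t$ over $At$ that are interalgebraic over $A$, and $\dim(t/Aa_iba_jb')=\dim(t/Aa_jb')$. This contradicts very ampleness.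

*Conclusion.* Take $v\in V(a)$. Then $a$ is the unique $a'\in O$ with $v\in V(a')$, so $a\in\operatorname{dcl}(At\zeta v)$. The set of $a'\in Y$ that are in $\operatorname{dcl}(At\zeta'v')$ via the same formula for some $\zeta',v'\in Z$ is $At$-definable and contains $a\notin\operatorname{acl}(At)$, so it is cofinite in $Y$. Adding the finitely many exceptions to the parameters, $Y$ is internal to $Z$. $\square$

*Proof of C.2.* We verify the hypotheses of Proposition 6 over a suitable base. Let $B=\operatorname{acl}(B)$ be such that $Y$, $Z$ and a very ample family with parameters in $Y^{eq}$ (Lemma 7) are over $B$, $Z\subseteq\operatorname{dcl}(YB)$, and $Z$ is identified over $B$ with a set in $Y^{eq}$. Take $z,\bar a,A_1$ as in (7). By Lemma 7 the family is very ample over $A_1$. By Lemma 5, for $\tau$ generic over $A_1$ and $(a,b)\in D_\tau$ generic over $A_1\tau$, the type $\mathrm{stp}(ab/A_1\tau)$ has rank 1 and canonical base of rank $\ge2$ over $A_1$. It is stationary of rank 1, so it is the generic type of a strongly minimal subset of $Y^2$. Lemma 3(ii) gives a finite $d$ such that $Y$ has a 3-circuit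 over $A:=\operatorname{acl}(A_1d)$. The family is very ample over $A$ by Lemma 7. A generic of $Z$ over $A$ is generic over $A_1$, so it has the type of $z$ over $A_1$, and by (7) it lies in $\operatorname{dcl}(A\bar a')$ for some $\bar a'$ in $Y$ algebraic over $A$ and it. By Proposition 6, $Z$ is very ample. $\square$

With the lines of Section 2, C.2 contains the fact stated by Castle and Hasson that a strongly minimal set internal to a strongly minimal expansion of an algebraically closed field is very ample.

*Proof of C.3.* (a)⇒(b) is Theorem B. (b)⇒(c) holds since $X/\!\sim$ is internal to $X$. (c)⇒(d) holds since internality implies nonorthogonality. (d)⇒(c) is C.1.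

(c)⇒(a): we transport a canonical base of rank $\ge2$ from $Y$ to $X$. Let $Y\subseteq\operatorname{dcl}(XA)$ be very ample, viewed in $X^{eq}$, where $A=\operatorname{acl}(A)\supseteq A_0$. By Lemma 7, enlarging $A$, we may assume that there is a very ample family over $A$ with parameters in $Y^{eq}\subseteq X^{eq}$ and that generics of $Y$ are interalgebraic over $A$ with generics of $X$. By Lemma 5 there are $a,b\in Y$ and $g=\mathrm{Cb}(ab/A\tau)$ with $\dim(g/A)\ge2$, $\dim(ab/Ag)=1$ and $g=\mathrm{Cb}(ab/Ag)$. Let $x_1,x_2\in X$ be interalgebraic over $A$ with $a,b$ respectively, and $h=\mathrm{Cb}(x_1x_2/Ag)\in\operatorname{acl}(Ag)$. Then $x_1x_2\perp_{Ah}g$, so $ab\perp_{Ah}g$, and (F3) gives $g\in\operatorname{acl}(Ah)$. Hence $\dim(h/A_0)\ge\dim(h/A)\ge\dim(g/A)\ge2$. The type $\mathrm{stp}(x_1x_2/Ag)$ has rank 1, so it is the generic type of a strongly minimal subset of $X^2$. So $X$ is not linear, and by (F4) not locally modular. $\square$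

*Proof of C.4.* If $X$ is very ample, it is internal to every strongly minimal set nonorthogonal to it by C.1. Conversely, by C.3 there is a very ample $Y$ nonorthogonal to $X$. By assumption $X$ is internal to $Y$, so $X$ is very ample by C.2. $\square$

*Proof of C.5.* *A criterion for quotients.* By C.3 fix a very ample $Y_0$ nonorthogonal to $X$. Let $\sim$ have infinitely many classes. Each class is finite or cofinite, and a cofinite class would leave only finitely many classes; so all classes are finite. Hence $X/\!\sim$ is strongly minimal and nonorthogonal to $X$, and by strong minimality all but finitely many $x$ have classes of one finite size, the *generic class size*. Moreover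
$$X/\!\sim\ \text{is very ample}\iff X/\!\sim\ \text{is internal to }Y_0: \tag{8}$$
the forward direction is C.1, since $X/\!\sim$ and $Y_0$ are nonorthogonal, and the backward direction is C.2.

*Choice of $\sim_0$.* Let $\sim_0$ be a definable equivalence relation with $X/\!\sim_0$ very ample and of least generic class size; one exists by Theorem B.

*If $X/\!\sim$ is very ample, then $[x]_{\sim_0}\subseteq[x]_\sim$ for almost all $x$.* Let $\approx$ be the intersection of $\sim$ and $\sim_0$. Then $X/\!\approx$ embeds definably in $(X/\!\sim)\times(X/\!\sim_0)$. By (8) both factors are internal to $Y_0$, so $X/\!\approx$ is internal to $Y_0$, and very ample by (8). As $[x]_\approx\subseteq[x]_{\sim_0}$, minimality of the generic class size gives $[x]_\approx=[x]_{\sim_0}$ for all but finitely many $x$, that is, $[x]_{\sim_0}\subseteq[x]_\sim$.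

*Conversely,* suppose $\sim$ has infinitely many classes and $[x]_{\sim_0}\subseteq[x]_\sim$ for all $x$ outside a finite set $F$. If $x,x'\notin F$ and $x\sim_0x'$, then $x'\in[x]_{\sim_0}\subseteq[x]_\sim$. So $[x]_{\sim_0}\mapsto[x]_\sim$, for $x\notin F$, is a well-defined definable map from a cofinite subset of $X/\!\sim_0$ onto a cofinite subset of $X/\!\sim$. Since $X/\!\sim_0$ is internal to $Y_0$ by (8), so is $X/\!\sim$, after adding finitely many parameters. By (8), $X/\!\sim$ is very ample.

*Uniqueness and the last statement.* If $\sim_0$ and $\sim_0'$ both have the stated property, apply each to the other: $[x]_{\sim_0}\subseteq[x]_{\sim_0'}$ and $[x]_{\sim_0'}\subseteq[x]_{\sim_0}$ for all but finitely many $x$, so the two relations agree up to finitely many points. Taking $\sim$ to be equality, $X$ is very ample iff $[x]_{\sim_0}=\{x\}$ for all but finitely many $x$. $\square$
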